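\title{Homogeneous toric varieties and root subgroups}

\begin{abstract}
Let $X$ be a toric variety without torus factors over an algebraically closed field of characteristic zero. We prove that if the automorphism group of $X$ acts transitively, then so does the subgroup generated by the root subgroups, that is, by the one-parameter additive subgroups normalized by the acting torus. The proof conjugates the acting torus by an automorphism, lifts the conjugate torus to Cox coordinates, and finds a Demazure root among the homogeneous components of its Lie algebra. The same argument compares the orbits of the automorphism group of any toric variety without torus factors with the orbits of the group generated by the torus and the root subgroups. It also gives a criterion for homogeneity in terms of the fan and a classification of homogeneous toric varieties without torus factors by combinatorial data.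
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb{K}$ be an algebraically closed field of characteristic zero. A \emph{toric variety} is an irreducible normal variety $X$ over $\mathbb{K}$ with an effective action of an algebraic torus $T$ that has an open orbit; we regard $T$ as a subgroup of $\operatorname{Aut}(X)$. A variety is \emph{homogeneous} if its automorphism group acts transitively on it.

The torus $T$ has finitely many orbits on $X$, and it is transitive only when $X$ is itself a torus. So a homogeneous toric variety needs automorphisms that carry points from one $T$-orbit to another. The simplest candidates are the root subgroups. A \emph{root subgroup} of $\operatorname{Aut}(X)$ is a subgroup $U=\{\alpha_s:s\in\mathbb{K}\}$ given by a faithful action $\alpha\colon\mathbb{G}_a\times X\to X$ of the additive group such that $tUt^{-1}=U$ for all $t\in T$. Let $S(X)$ be the subgroup of $\operatorname{Aut}(X)$ generated by all root subgroups, and call $X$ \emph{$S$-homogeneous} if $S(X)$ acts transitively on $X$.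

On $\mathbb{K}^n$ with the diagonal torus, the maps that add $s$ times a monomial not involving $x_i$ to the coordinate $x_i$ form a root subgroup; the translations are among these, so $\mathbb{K}^n$ is $S$-homogeneous. On $\mathbb{P}^n$ the elementary matrices $x_i\mapsto x_i+sx_j$ form root subgroups, and they generate the transitive group $\operatorname{SL}_{n+1}$. On the punctured plane $\mathbb{K}^2\setminus\{0\}$ the translations are lost, but the elementary matrices survive, and $\operatorname{SL}_2$ is still transitive. One family of homogeneous toric varieties behaves differently. If $f$ is an invertible regular function on $X$ and $\alpha$ is a $\mathbb{G}_a$-action, then $s\mapsto f(\alpha_s(x))$ is a polynomial without zeros, hence a constant. So $S(X)$ fixes every invertible function; on a torus these functions separate points, and $S(X)$ is trivial. Call $X$ \emph{non-degenerate} if every invertible regular function on $X$ is constant. The examples suggest that invertible functions are the only obstruction, and it is conjectured in \cite{Arz} that every non-degenerate homogeneous toric variety is $S$-homogeneous.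 We prove this.

\begin{theorem}\label{thm:main}
Every non-degenerate homogeneous toric variety is $S$-homogeneous.
\end{theorem}

The difficulty is that homogeneity provides automorphisms that have no relation to $T$, one at a time, while the conclusion asks for one-parameter groups normalized by $T$. The bridge is the conjugate torus: if $\varphi\in\operatorname{Aut}(X)$ moves $x$ into the open $T$-orbit, then $\varphi^{-1}T\varphi$ is a connected group with an open orbit through $x$, and its vector fields can be decomposed into $T$-homogeneous components. Section~\ref{sec:example} carries this out by hand on the punctured plane.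

The argument uses only one automorphism at a time, so it also gives information on varieties that are not homogeneous. The set $T\cdot S(X)$ is a group, because $T$ normalizes every root subgroup. An \emph{algebraic family} of automorphisms of $X$ over an irreducible variety $B$ is a morphism $\Phi\colon B\times X\to X$ such that every $\Phi_b=\Phi(b,\cdot)$ is an automorphism. Let $\operatorname{Aut}(X)^0$ be the group of all automorphisms that lie in one such family together with the identity (Lemma~\ref{lem:group} checks that this is a group).

\begin{theorem}\label{thm:orbits}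
Let $X$ be a non-degenerate toric variety, possibly singular and not necessarily homogeneous.
\begin{enumerate}
\item[(1)] The $\operatorname{Aut}(X)$-orbit containing the open $T$-orbit is a single $T\cdot S(X)$-orbit.
\item[(2)] The orbits of $\operatorname{Aut}(X)^0$ are exactly the $T\cdot S(X)$-orbits.
\item[(3)] Every $\operatorname{Aut}(X)$-orbit is a finite union of $T\cdot S(X)$-orbits, all of the same dimension.
\end{enumerate}
\end{theorem}

Every toric variety is a product $X_0\times L$ of a non-degenerate toric variety $X_0$ and a torus $L$ (Section~\ref{sec:torus}). The next theorem describes what remains of Theorem~\ref{thm:main} when $L$ is non-trivial, and shows that non-degeneracy cannot be dropped there.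

\begin{theorem}\label{thm:torus}
An arbitrary toric variety $X$ is homogeneous if and only if $T\cdot S(X)$ acts transitively on $X$. In that case, if $X\cong X_0\times L$ with $L$ a torus and $X_0$ a non-degenerate toric variety, then the $S(X)$-orbits are exactly the fibers of the projection $X\to L$.
\end{theorem}

The remaining results are combinatorial. Let $N$ be the lattice of one-parameter subgroups of $T$, let $M$ be the dual lattice of characters, and let $\Sigma$ be the fan of $X$ in $N_{\mathbb{Q}}=N\otimes_{\mathbb{Z}}\mathbb{Q}$. Let $p_1,\dots,p_r\in N$ be the primitive generators of the rays of $\Sigma$, let $D_1,\dots,D_r$ be the corresponding $T$-stable prime divisors, and for $\sigma\in\Sigma$ let $\sigma(1)\subset\{1,\dots,r\}$ be the set of indices of the rays of $\sigma$.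

\begin{definition}\label{def:root}
An element $m\in M$ is a \emph{Demazure root of $\Sigma$ at $p_i$} if
\begin{enumerate}
\item[(R1)] $\langle m,p_i\rangle=-1$ and $\langle m,p_k\rangle\ge0$ for all $k\ne i$;
\item[(R2)] $\operatorname{cone}(\tau,p_i)\in\Sigma$ for every $\tau\in\Sigma$ with $m|_\tau=0$.
\end{enumerate}
It is \emph{adapted} to a cone $\sigma\in\Sigma$ if $i\in\sigma(1)$ and $\langle m,p_k\rangle=0$ for all $k\in\sigma(1)\setminus\{i\}$.
\end{definition}

Root subgroups correspond bijectively to Demazure roots. We use only the passage from roots to root subgroups, and we prove it in Lemma~\ref{lem:root}; there we also see that a root adapted to $\sigma$ moves the orbit of $\sigma$ into an orbit of dimension one larger.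

\begin{theorem}\label{thm:criterion}
A non-degenerate toric variety with fan $\Sigma$ is homogeneous if and only if for every nonzero cone $\sigma\in\Sigma$ there is a Demazure root adapted to $\sigma$.
\end{theorem}

For instance, the blow-up of $\mathbb{K}^2$ at the origin has $p_1=(1,0)$, $p_2=(1,1)$, $p_3=(0,1)$. Since $p_2=p_1+p_3$, no $m$ satisfies (R1) at $p_2$, so the criterion fails for the ray through $p_2$, and the surface is not homogeneous.

To state the classification, consider triples $(P,A,\Delta)$, where $P$ is a finitely generated abelian group, $A=(a_1,\dots,a_r)$ is a family of elements generating $P$, and $\Delta$ is a simplicial complex on $\{1,\dots,r\}$ (a set of subsets closed under passing to subsets) that contains $\emptyset$ and all $\{i\}$. For $u\in\mathbb{Z}^r$ put $\operatorname{supp}u=\{k:u_k\ne0\}$. A triple is \emph{admissible} if it satisfies the following condition.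
\begin{enumerate}
\item[$(\ast)$] For each $\emptyset\ne J\in\Delta$ there are $i\in J$ and $u\in\mathbb{Z}^r_{\ge0}$ with $u_k=0$ for $k\in J$ and $\sum_ku_ka_k=a_i$, such that $J'\in\Delta$ and $J'\cap\operatorname{supp}u=\emptyset$ imply $J'\cup\{i\}\in\Delta$.
\end{enumerate}
Two triples are \emph{equivalent} if a group isomorphism $P\to P'$ together with a bijection of the index sets carries one to the other. Two toric varieties are \emph{equivalent} if there is an isomorphism between them that is equivariant with respect to an isomorphism of the acting tori.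

\begin{theorem}\label{thm:triples}
The assignment
\[
X\longmapsto\bigl(\operatorname{Cl}(X),\ ([D_1],\dots,[D_r]),\ \{\sigma(1):\sigma\in\Sigma\}\bigr)
\]
is a bijection from the equivalence classes of non-degenerate homogeneous toric varieties to the equivalence classes of admissible triples.
\end{theorem}

Sections~\ref{sec:cox}--\ref{sec:roots} set up Cox coordinates, lift automorphisms to them, and describe roots in them. Section~\ref{sec:key} contains the key step, Proposition~\ref{prop:key}. Theorems~\ref{thm:main} and~\ref{thm:criterion} are proved together in Section~\ref{sec:trans}, and the other three theorems in Sections~\ref{sec:orbits}--\ref{sec:triples}.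

\section{A conjugate torus on the punctured plane}\label{sec:example}

Let $X=\mathbb{K}^2\setminus\{0\}$ with $T=(\mathbb{K}^*)^2$. The fan consists of $0$ and the rays through $p_1=(1,0)$ and $p_2=(0,1)$. Condition (R1) at $p_1$ gives $m=(-1,a)$ with $a\ge0$. For $a=0$ the form $m$ vanishes on the second ray, and (R2) fails because $\operatorname{cone}(p_1,p_2)\notin\Sigma$. So the roots at $p_1$ are $(-1,a)$ with $a\ge1$. They correspond to the vector fields $x_2^a\partial_1$, where $\partial_k=\partial/\partial x_k$, with flows $(x_1,x_2)\mapsto(x_1+sx_2^a,x_2)$; the excluded case $a=0$ is the translation, which does not fix the origin.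

Take the point $y=(0,1)$, whose $T$-orbit is open in the line $x_1=0$, and the automorphism
\[
\varphi=(f_1,f_2),\qquad f_1=x_1+x_2,\qquad f_2=x_2+(x_1+x_2)^2 .
\]
It is an automorphism of $\mathbb{K}^2$ fixing the origin, with inverse given by $x_2=f_2-f_1^2$ and $x_1=f_1-f_2+f_1^2$, and $\varphi(y)=(1,2)$ lies in the open orbit. We want to extract from $\varphi$ a root subgroup that moves $y$ off the line $x_1=0$, using only these properties.

The torus $\varphi^{-1}T\varphi$ acts diagonally in the coordinates $f_1,f_2$. One of its generating vector fields is the derivation $\delta$ with $\delta(f_1)=f_1$ and $\delta(f_2)=0$. From the formulas for the inverse,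
\begin{align*}
\delta(x_1)&=f_1+2f_1^2=x_1+x_2+2x_1^2+4x_1x_2+2x_2^2,\\
\delta(x_2)&=-2f_1^2=-2x_1^2-4x_1x_2-2x_2^2 .
\end{align*}
At $y$ we have $\delta(x_1)=3\ne0$, so $\delta$ is transversal to the line $x_1=0$. Give $x^v\partial_k$ the degree $v-e_k\in\mathbb{Z}^2$, where $e_1,e_2$ is the standard basis, and collect the terms of equal degree:
\[
\begin{array}{rl@{\qquad}rl}
(0,0): & x_1\partial_1, & (2,-1): & -2x_1^2\partial_2,\\
(-1,1): & x_2\partial_1, & (1,0): & 2x_1^2\partial_1-4x_1x_2\partial_2,\\
(-1,2): & 2x_2^2\partial_1, & (0,1): & 4x_1x_2\partial_1-2x_2^2\partial_2 .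
\end{array}
\]
Not every component is useful. The component of degree $(1,0)$ sends $x_1$ to $2x_1^2$, so no power of it kills $x_1$, and it does not come from a $\mathbb{G}_a$-action; the same holds for the component of degree $(0,1)$ and $x_2$. But the value $\delta(x_1)(y)\neq0$ comes from the monomials of $\delta(x_1)$ that do not vanish at $y$, namely $x_2$ and $2x_2^2$. Such a monomial does not involve $x_1$, so the degree of its component has first entry $-1$. A term $x^v\partial_2$ has degree with first entry $v_1\ge0$, so the component has no such term and consists of a single term $cx_2^a\partial_1$. Finally, $a\neq0$: the conjugate torus fixes the origin, so $\delta$ preserves the ideal $(x_1,x_2)$, and $\delta(x_1)$ has no constant term. The transversal components $x_2\partial_1$ and $2x_2^2\partial_1$ are therefore roots, and their flows move $y$ into the open orbit.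

The computation used global coordinates in which $T$ acts diagonally and $\varphi$ is polynomial. A general toric variety has no such coordinates, but it is a quotient of an open subset $\widehat X$ of an affine space that has them. The general proof must lift $\varphi$ to $\widehat X$, and it must show that the chosen component preserves $\widehat X$ and descends to $X$.

\section{Fans and Cox coordinates}\label{sec:cox}

\subsection*{Standard facts on toric varieties}
Let $X$ be a toric variety of dimension $n$, with the notation of Section~\ref{sec:intro}, and let $\rho_i=\mathbb{Q}_{\ge0}\,p_i$. We identify $T=\operatorname{Hom}(M,\mathbb{K}^*)$ with the open orbit by choosing a base point, so that each character $\chi^m$, $m\in M$, becomes a rational function on $X$. For a cone $\sigma$ let $\sigma^\vee$ be the set of linear forms that are non-negative on $\sigma$.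
\begin{enumerate}
\item[(T1)] The $T$-orbits $O_\sigma$ correspond to the cones $\sigma\in\Sigma$, with $\dim O_\sigma=n-\dim\sigma$; the open orbit is $O_0$. The variety $X$ is covered by the affine open sets $U_\sigma=\bigcup_{\tau\preceq\sigma}O_\tau$, the union being over the faces of $\sigma$, and $\mathbb{K}[U_\sigma]$ has the basis $\chi^m$, $m\in\sigma^\vee\cap M$. A point of $U_\sigma$ lies in $O_\sigma$ if and only if $\chi^m$ vanishes at it for every $m\in\sigma^\vee\cap M$ with $m|_\sigma\ne0$.
\item[(T2)] We have $D_i=\bigcup_{\tau:\,i\in\tau(1)}O_\tau$; hence $D_i$ meets $U_\sigma$ if and only if $i\in\sigma(1)$. Moreover $\operatorname{div}(\chi^m)=\sum_i\langle m,p_i\rangle D_i$, and $e_i\mapsto[D_i]$ identifies $\operatorname{Cl}(X)$ with the cokernel of $M\to\mathbb{Z}^r$, $m\mapsto(\langle m,p_i\rangle)_i$.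
\item[(T3)] The chart $U_\sigma$ is smooth if and only if the vectors $p_k$, $k\in\sigma(1)$, are part of a basis of $N$. In that case every subset of $\sigma(1)$ equals $\tau(1)$ for a face $\tau$ of $\sigma$.
\item[(T4)] The faces of $\sigma$ are the cones $\sigma\cap m^\perp$ with $m\in\sigma^\vee\cap M$; the rays of such a face are the $\rho_k$ with $k\in\sigma(1)$ and $\langle m,p_k\rangle=0$, and $U_{\sigma\cap m^\perp}=\{\chi^m\neq0\}\subset U_\sigma$. If $\tau,\sigma\in\Sigma$ and $\tau\subset\sigma$, then $\tau=\tau\cap\sigma$ is a face of $\sigma$; in particular $p_k\in\sigma$ implies $k\in\sigma(1)$.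
\end{enumerate}

\begin{lemma}\label{lem:units}
The invertible regular functions on $X$ are the functions $c\chi^m$ with $c\in\mathbb{K}^*$ and $\langle m,p_i\rangle=0$ for all $i$. In particular, $X$ is non-degenerate if and only if $p_1,\dots,p_r$ span $N_{\mathbb{Q}}$.
\end{lemma}

\begin{proof}
An invertible function restricts to a unit of the Laurent polynomial ring $\mathbb{K}[T]$, so it equals $c\chi^m$, and its divisor $\sum_i\langle m,p_i\rangle D_i$ is zero. Conversely, if $m$ vanishes on all $p_i$, then $m$ and $-m$ lie in $\sigma^\vee$ for every $\sigma\in\Sigma$, so $\chi^m$ and $\chi^{-m}$ are regular on $X$.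
\end{proof}

\subsection*{The quotient presentation}
From here to the end of Section~\ref{sec:orbits}, $X$ is non-degenerate. If $r=0$, then $X$ is a point and there is nothing to prove, so let $r\ge1$. We recall the construction of \cite{Cox}; see also \cite[\S5.1]{CLS}.

By Lemma~\ref{lem:units} the map $M\to\mathbb{Z}^r$ in (T2) is injective. We regard $M$ as a subgroup of $\mathbb{Z}^r$, so that
\[
m_k=\langle m,p_k\rangle\qquad(m\in M,\ 1\le k\le r).
\]
Put $P=\mathbb{Z}^r/M$ and $\mathbb{T}=(\mathbb{K}^*)^r$. Since $\mathbb{K}^*$ is divisible, $\operatorname{Hom}(-,\mathbb{K}^*)$ is exact, and $0\to M\to\mathbb{Z}^r\to P\to0$ gives a surjective homomorphism $\mathbb{T}\to T$, $t\mapsto\bar t$, with $\chi^m(\bar t)=t^m$ and with kernel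
\[
H=\operatorname{Hom}(P,\mathbb{K}^*)=\{h\in\mathbb{T}:h^m=1\text{ for all }m\in M\}.
\]
Here $t^v=\prod_kt_k^{v_k}$ for $v\in\mathbb{Z}^r$. The group $H$ is diagonalizable, hence reductive, of dimension $r-n$; it is disconnected when $P$ has torsion.

Grade $R=\mathbb{K}[x_1,\dots,x_r]$ by $P$, the degree of $x^v$ being the class of $v$. An element $h\in H$ multiplies $x^v$ by $h^v$, which depends only on the class of $v$. Different classes give different characters of $H$, because $\mathbb{K}^*$ contains primitive roots of unity of all orders in characteristic zero. So the $P$-homogeneous components of $R$ are the weight spaces of $H$, and a Laurent monomial $x^v$ is $H$-invariant if and only if $v\in M$.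

For $y\in\mathbb{K}^r$ let $z(y)=\{k:y_k=0\}$ be its \emph{zero set}. Put
\[
\widehat X_\sigma=\{y\in\mathbb{K}^r:z(y)\subset\sigma(1)\},\qquad\widehat X=\bigcup_{\sigma\in\Sigma}\widehat X_\sigma,\qquad Z=\mathbb{K}^r\setminus\widehat X .
\]
The algebra $\mathbb{K}[\widehat X_\sigma]$ has the basis $x^v$ with $v\in\mathbb{Z}^r$ and $v_k\ge0$ for $k\in\sigma(1)$. Its $H$-invariants have the basis $x^m$ with $m\in\sigma^\vee\cap M$, so $\chi^m\mapsto x^m$ identifies $\mathbb{K}[U_\sigma]$ with $\mathbb{K}[\widehat X_\sigma]^H$. The resulting morphisms $\widehat X_\sigma\to U_\sigma$ glue to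
\[
\pi\colon\widehat X\to X,\qquad\pi^*\chi^m=x^m,\qquad\pi(ty)=\bar t\,\pi(y)\quad(t\in\mathbb{T}).
\]
For $X=\mathbb{P}^1$ we have $p_1=1$, $p_2=-1$, $M=\mathbb{Z}(1,-1)$, $P=\mathbb{Z}$; the group $H$ consists of the scalars, and $\pi$ is the usual map $\mathbb{K}^2\setminus\{0\}\to\mathbb{P}^1$. For the punctured plane, $H$ is trivial and $\pi$ is the identity.

Recall that an invariant morphism $q\colon Y\to Y'$ for an action of a reductive group $H$ on $Y$ is a \emph{good quotient} if $Y'$ is covered by affine open sets $U$ with $q^{-1}(U)$ affine and $\mathbb{K}[U]=\mathbb{K}[q^{-1}(U)]^H$. A good quotient is surjective, each of its fibers contains exactly one closed $H$-orbit, and every $H$-invariant morphism from $Y$ to a variety factors uniquely through $q$. We use the following properties of $\pi$.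
\begin{enumerate}
\item[(C1)] \emph{We have $\pi^{-1}(U_\sigma)=\widehat X_\sigma$; the morphisms $\pi$ and $\mathrm{id}\times\pi\colon\mathbb{G}_a\times\widehat X\to\mathbb{G}_a\times X$ are good quotients by $H$, acting trivially on $\mathbb{G}_a$.} Let $y\in\widehat X_{\sigma'}$ and $\pi(y)\in U_\sigma$. Write $\tau=\sigma\cap\sigma'=\sigma'\cap m^\perp$ as in (T4). Then $\pi(y)\in U_\sigma\cap U_{\sigma'}=U_\tau$, so $y^m\ne0$. Hence $m_k=0$ for $k\in z(y)$, and $z(y)\subset\tau(1)\subset\sigma(1)$. This proves the first claim; the second follows from the computation of invariants above and from $\mathbb{K}[\mathbb{G}_a\times\widehat X_\sigma]^H=\mathbb{K}[s]\otimes\mathbb{K}[\widehat X_\sigma]^H$.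
\item[(C2)] \emph{For $\tau\in\Sigma$ the points $y$ with $z(y)=\tau(1)$ form one $\mathbb{T}$-orbit in $\widehat X$, and $\pi$ maps it onto $O_\tau$.} If $m\in\tau^\vee\cap M$ and $m|_\tau\neq0$, then $m_k>0$ for some $k\in\tau(1)$, so $y^m=0$; thus $\pi(y)\in O_\tau$ by (T1). The map is onto because $\mathbb{T}\to T$ is onto.
\item[(C3)] \emph{The vanishing ideal $I(Z)\subset R$ is spanned by monomials.} The closed set $Z$ is $\mathbb{T}$-stable, so $I(Z)$ is a $\mathbb{T}$-stable subspace and is spanned by weight vectors of $\mathbb{T}$. (If $Z=\emptyset$, then $I(Z)=R$.)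
\item[(C4)] \emph{The open set $X_1=\bigcup_iU_{\rho_i}$ is smooth, and $X\setminus X_1$ has codimension at least $2$. The set $\widehat X_1=\pi^{-1}(X_1)$ consists of the points with at most one zero coordinate, so $\mathbb{K}^r\setminus\widehat X_1$ has codimension at least $2$. The fibers of $\pi$ over $X_1$ have dimension $r-n$.} The first two statements follow from (T1), (T3) and (C1). For the last one, $H$ acts freely on $\widehat X_{\rho_i}$: if $h\in H$ fixes a point there, then $h_k=1$ for $k\ne i$, and $h_i=h^m=1$ for any $m\in M$ with $m_i=1$, which exists because $p_i$ is primitive. So all $H$-orbits in $\widehat X_{\rho_i}$ have dimension $r-n$. They are closed in $\widehat X_{\rho_i}$, since the boundary of an orbit consists of orbits of smaller dimension. Each fiber of the good quotient $\widehat X_{\rho_i}\to U_{\rho_i}$ is therefore a single orbit.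
\end{enumerate}
We also use an extension principle.
\begin{enumerate}
\item[(E)] \emph{If $W\subset\mathbb{K}^r$ is open with complement of codimension at least $2$, then every invertible regular function on $W$ is constant.} The function and its inverse extend to polynomials, because $\mathbb{K}^r$ is normal, and the units of $R$ are the nonzero constants.
\end{enumerate}

\section{Lifting automorphisms}\label{sec:lift}

An automorphism of $\mathbb{P}^1$ lifts to a matrix in $\operatorname{GL}_2$, unique up to a scalar. We prove the analogous statements for $X$, beginning with uniqueness, which will supply the inverse of a lift.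

\begin{lemma}\label{lem:id}
If $\Psi\colon\widehat X\to\widehat X$ is a morphism with $\pi\Psi=\pi$, then $\Psi$ is the action of an element of $H$.
\end{lemma}

\begin{proof}
By (C1), $\Psi$ maps each $\widehat X_{\rho_k}=\pi^{-1}(U_{\rho_k})$ into itself, so $\Psi^*$ takes units on $\widehat X_{\rho_k}$ to units. Fix $i$. We show that the rational function $\Psi^*x_i/x_i$ is a unit on each $\widehat X_{\rho_k}$. For $k\ne i$ the function $x_i$ is a unit on $\widehat X_{\rho_k}$, and so is $\Psi^*x_i$. For $k=i$ choose $m\in M$ with $m_i=1$. Then $x_i=g\,\pi^*\chi^m$, where $g=\prod_{l\ne i}x_l^{-m_l}$ is a unit on $\widehat X_{\rho_i}$ and $\chi^m$ is regular on $U_{\rho_i}$. Since $\Psi^*\pi^*=\pi^*$, we get $\Psi^*x_i=\Psi^*(g)\,\pi^*\chi^m$, and $\Psi^*x_i/x_i=\Psi^*(g)/g$ is a unit. By (C4) and (E), $\Psi^*x_i=c_ix_i$ with $c_i\in\mathbb{K}^*$. Thus $\Psi$ is the action of $c=(c_1,\dots,c_r)\in\mathbb{T}$, and $\Psi^*x^m=x^m$ for $m\in M$ gives $c^m=1$, that is, $c\in H$.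
\end{proof}

The coordinate $x_i$ is an equation of the divisor lying over $D_i$. So the $i$-th component of a lift of $\varphi$ should be an equation of the divisor lying over $\varphi^{-1}(D_i)$. Weil divisors cannot be pulled back in general, so we work over a smooth open set $V$; property (C4) guarantees that nothing of codimension one is lost upstairs.

\begin{lemma}\label{lem:lift}
For every $\varphi\in\operatorname{Aut}(X)$ there is a polynomial automorphism $F$ of $\mathbb{K}^r$ such that $F(\widehat X)=\widehat X$, $F(Z)=Z$, $\pi F=\varphi\pi$ on $\widehat X$, and $FHF^{-1}=H$.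
\end{lemma}

\begin{proof}
\emph{The components of $F$.} Put $D_i'=\varphi^{-1}(D_i)$ and $V=X_1\cap\varphi^{-1}(X_1)$. Then $V$ is smooth and $\dim(X\setminus V)\le n-2$. By (C4) the set $\pi^{-1}(X_1\setminus V)$ has dimension at most $(n-2)+(r-n)=r-2$, and $\mathbb{K}^r\setminus\widehat X_1$ has codimension at least $2$. So $W=\pi^{-1}(V)$ has complement of codimension at least $2$ in $\mathbb{K}^r$, and taking closures identifies the Weil divisors on $W$ with those on $\mathbb{K}^r$.

Since $V$ is smooth, $D_i'\cap V$ is a Cartier divisor on $V$. Pulling back local equations along the dominant morphism $\pi$ gives an effective divisor on $W$ with support $\pi^{-1}(D_i'\cap V)$. As $R$ is factorial, this divisor is the restriction of $\operatorname{div}(f_i)$ for some nonzero $f_i\in R$, and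
\begin{equation}\label{eq:support}
\{f_i=0\}\cap W=\pi^{-1}(D_i'\cap V).
\end{equation}
Write $f^m=\prod_if_i^{m_i}$. By (T2), $\operatorname{div}(\varphi^*\chi^m)=\sum_im_iD_i'$ for $m\in M$. Restricting to $V$ and pulling back, we see that $f^m$ and $\pi^*\varphi^*\chi^m$ have the same divisor on $W$. By (E), $f^m=c(m)\,\pi^*\varphi^*\chi^m$ with $c(m)\in\mathbb{K}^*$, and $c\colon M\to\mathbb{K}^*$ is a homomorphism. It extends to a homomorphism $\tilde c\colon\mathbb{Z}^r\to\mathbb{K}^*$ because $\mathbb{K}^*$ is divisible. Replacing $f_i$ by $f_i/\tilde c(e_i)$, we obtain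
\begin{equation}\label{eq:chars}
f^m=\pi^*\varphi^*\chi^m\qquad(m\in M).
\end{equation}
Let $F=(f_1,\dots,f_r)\colon\mathbb{K}^r\to\mathbb{K}^r$.

\emph{$F$ maps $\widehat X$ to $\widehat X$.} Let $y\in\widehat X$ and $\varphi(\pi(y))\in U_\sigma$; we claim that $F(y)\in\widehat X_\sigma$. Suppose $f_i(y)=0$, and let $C$ be an irreducible component of $\{f_i=0\}$ through $y$. It has codimension one, so $C\cap W$ is non-empty and dense in $C$. By \eqref{eq:support}, $C\cap W$ lies in $\pi^{-1}(D_i')$, which is closed in $\widehat X$; hence $\pi(y)\in D_i'$. Then $\varphi(\pi(y))\in D_i\cap U_\sigma$, and $i\in\sigma(1)$ by (T2). Thus $z(F(y))\subset\sigma(1)$.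

\emph{$F$ lifts $\varphi$.} Let $y$ lie in the dense open set $(\varphi\pi)^{-1}(O_0)$. The claim with $\sigma=0$ gives $F(y)\in\mathbb{T}$, and \eqref{eq:chars} gives $\chi^m(\pi F(y))=f^m(y)=\chi^m(\varphi\pi(y))$ for all $m\in M$. Characters separate the points of $O_0=T$, so $\pi F(y)=\varphi\pi(y)$. Since $X$ is separated, $\pi F=\varphi\pi$ on $\widehat X$.

\emph{$F$ is invertible.} Let $F'$ be constructed in the same way from $\varphi^{-1}$. Then $\pi FF'=\pi=\pi F'F$ on $\widehat X$. By Lemma~\ref{lem:id} there are $h,h'\in H$ with $FF'=h$ and $F'F=h'$ on $\widehat X$, hence on $\mathbb{K}^r$ by density. So $F$ has the right inverse $F'h^{-1}$ and the left inverse $h'^{-1}F'$, and it is an automorphism of $\mathbb{K}^r$. From $\widehat X=h\widehat X=FF'(\widehat X)\subset F(\widehat X)\subset\widehat X$ we get $F(\widehat X)=\widehat X$, and then $F(Z)=Z$.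

\emph{$F$ normalizes $H$.} For $h\in H$ we have $\pi FhF^{-1}=\varphi\pi hF^{-1}=\varphi\pi F^{-1}=\pi$ and $\pi F^{-1}hF=\varphi^{-1}\pi hF=\varphi^{-1}\pi F=\pi$ on $\widehat X$. By Lemma~\ref{lem:id}, both $FhF^{-1}$ and $F^{-1}hF$ lie in $H$.
\end{proof}

\section{Roots in Cox coordinates}\label{sec:roots}

Let $m\in M$ satisfy (R1) at $p_i$, that is, $m_i=-1$ and $m_k\ge0$ for $k\ne i$. Then $u=m+e_i$ lies in $\mathbb{Z}^r_{\ge0}$, and $u_i=0$. Put
\[
\xi_m=x^u\partial_i,\qquad a_s(y)=y+s\,y^ue_i\quad(s\in\mathbb{K},\ y\in\mathbb{K}^r).
\]
The map $a_s$ changes only the $i$-th coordinate, on which $y^u$ does not depend; so $a_sa_{s'}=a_{s+s'}$, and the $a_s$ form a $\mathbb{G}_a$-action on $\mathbb{K}^r$. Condition (R1) thus produces an action upstairs, and the next lemma shows that (R2) is exactly what keeps it inside $\widehat X$.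

\begin{lemma}\label{lem:root}
Let $m\in M$ satisfy \textup{(R1)} at $p_i$.
\begin{enumerate}
\item[(a)] If $\xi_m(I(Z))\subset I(Z)$, then $a_s(\widehat X)=\widehat X$ for all $s$.
\item[(b)] We have $a_s(\widehat X)\subset\widehat X$ for all $s$ if and only if $m$ satisfies \textup{(R2)}.
\item[(c)] Let $m$ be a Demazure root at $p_i$. There is a $\mathbb{G}_a$-action $\alpha$ on $X$ with $\alpha_s\pi=\pi a_s$, and $\{\alpha_s\}$ is a root subgroup. If $m$ is adapted to $\sigma\in\Sigma$, then $\tau=\sigma\cap m^\perp$ is a face of $\sigma$ with $\tau(1)=\sigma(1)\setminus\{i\}$ and $\dim O_\tau=\dim O_\sigma+1$, and $\alpha_s(O_\sigma)\subset O_\tau$ for all $s\ne0$.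
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $u_i=0$, we have $\xi_m^j=x^{ju}\partial_i^j$. Taylor's formula in the variable $x_i$, valid in characteristic zero, gives $a_s^*g=\sum_{j\ge0}s^j\xi_m^j(g)/j!$ for $g\in R$, a finite sum. So $a_s^*I(Z)\subset I(Z)$, which means $a_s(Z)\subset Z$. The same holds for $a_{-s}=a_s^{-1}$, so $a_s(Z)=Z$ and $a_s(\widehat X)=\widehat X$.

(b) Assume (R2), and let $y\in\widehat X_\sigma$. If $y^u=0$, then $a_s(y)=y$. In all cases $z(a_s(y))\subset z(y)\cup\{i\}$, so if $i\in\sigma(1)$, then $a_s(y)\in\widehat X_\sigma$. It remains to treat the case $y^u\ne0$ and $i\notin\sigma(1)$. Then $m\ge0$ on $\sigma$, so $\tau=\sigma\cap m^\perp$ is a face of $\sigma$. For $k\in z(y)$ we have $k\neq i$ and $m_k=u_k=0$, so $z(y)\subset\tau(1)$. By (R2) the cone $\sigma'=\operatorname{cone}(\tau,p_i)$ belongs to $\Sigma$, and $\tau(1)\cup\{i\}\subset\sigma'(1)$ by (T4). Hence $a_s(y)\in\widehat X_{\sigma'}$.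

Conversely, assume that all $a_s$ preserve $\widehat X$, and let $\tau\in\Sigma$ with $m|_\tau=0$. Then $i\notin\tau(1)$, and $u_k=m_k=0$ for $k\in\tau(1)$. Take $y\in\widehat X_\tau$ with $z(y)=\tau(1)$. Then $y^u\ne0$, and for $s=-y_i/y^u$ the point $a_s(y)$ has zero set $\tau(1)\cup\{i\}$. It lies in $\widehat X$, so $\tau(1)\cup\{i\}\subset\sigma(1)$ for some $\sigma\in\Sigma$. We show that $\operatorname{cone}(\tau,p_i)$ is a face of $\sigma$. By (T4), $\tau=\sigma\cap\ell^\perp$ for some $\ell\in\sigma^\vee\cap M$, and $\ell_i>0$ because $i\in\sigma(1)\setminus\tau(1)$. Put $\ell'=\ell+\ell_im$. Then $\ell'_i=0$. For $k\in\sigma(1)\setminus\{i\}$ we have $\ell'_k=\ell_k+\ell_im_k\ge0$, with equality if and only if $\ell_k=m_k=0$, that is, if and only if $k\in\tau(1)$. So $\sigma\cap\ell'^\perp$ is a face of $\sigma$ with ray set $\tau(1)\cup\{i\}$; it equals $\operatorname{cone}(\tau,p_i)$, which therefore belongs to $\Sigma$.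

(c) For $t\in\mathbb{T}$ the $i$-th coordinate of $ta_st^{-1}(y)$ is $t_i(t_i^{-1}y_i+st^{-u}y^u)$, and the other coordinates are those of $y$. Hence
\begin{equation}\label{eq:conj}
t\,a_s\,t^{-1}=a_{t^{-m}s}.
\end{equation}
For $t\in H$ we have $t^{-m}=1$ because $m\in M$, so $a_s$ commutes with $H$. By (b) the morphism $\mathbb{G}_a\times\widehat X\to X$, $(s,y)\mapsto\pi(a_s(y))$, is defined, and it is $H$-invariant. By (C1) it factors through a morphism $\alpha\colon\mathbb{G}_a\times X\to X$ with $\alpha_s\pi=\pi a_s$. Since $\pi$ is surjective, the identities $a_0=\mathrm{id}$, $a_sa_{s'}=a_{s+s'}$ and \eqref{eq:conj} descend: $\alpha$ is an action, and $\bar t\alpha_s\bar t^{-1}=\alpha_{t^{-m}s}$. As $\mathbb{T}\to T$ is surjective, $T$ normalizes $\{\alpha_s\}$.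

Let $m$ be adapted to $\sigma$. Then $-m\in\sigma^\vee$, and $\tau=\sigma\cap m^\perp$ is a face with $\tau(1)=\sigma(1)\setminus\{i\}$. The span of $\sigma$ is the sum of the span of $\tau$ and $\mathbb{Q}p_i$, and $m$ vanishes on $\tau$ but not at $p_i$; so $\dim\tau=\dim\sigma-1$. Given $x\in O_\sigma$, choose by (C2) a point $y\in\pi^{-1}(x)$ with $z(y)=\sigma(1)$. Since $u$ vanishes on $\sigma(1)$, we have $y^u\ne0$, and for $s\ne0$ the point $a_s(y)$ has $i$-th coordinate $sy^u\neq0$ and zero set $\tau(1)$. By (C2), $\alpha_s(x)=\pi(a_s(y))\in O_\tau$.

Finally, $m$ is adapted to the ray $\rho_i$, so $\alpha_s(O_{\rho_i})\subset O_0$ for $s\ne0$. Thus $\alpha_s\ne\mathrm{id}$ for $s\neq0$, the action is faithful, and $\{\alpha_s\}$ is a root subgroup.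
\end{proof}

\section{From an automorphism to a root}\label{sec:key}

\begin{proposition}\label{prop:key}
Let $X$ be a non-degenerate toric variety, let $x\in O_\sigma$, and suppose that $\dim T\varphi(x)>\dim Tx$ for some $\varphi\in\operatorname{Aut}(X)$. Then there is a Demazure root adapted to $\sigma$. In particular, a root subgroup moves $x$ into a $T$-orbit of dimension $\dim Tx+1$.
\end{proposition}

\begin{proof}
Put $J=\sigma(1)$, choose $y\in\pi^{-1}(x)$ with $z(y)=J$ by (C2), and let $F$ be a lift of $\varphi$ as in Lemma~\ref{lem:lift}.

\emph{Step 1: the vector fields of the conjugate torus.} Consider the derivations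
\[
\delta_j=F^*\circ x_j\partial_j\circ(F^*)^{-1}\colon R\to R,\qquad j=1,\dots,r,
\]
and the morphism $\mu\colon\mathbb{T}\to\widehat X$, $\mu(t)=F^{-1}tF(y)$, with $\mu(1)=y$. For $g\in R$ we have $g(\mu(t))=\bigl((F^*)^{-1}g\bigr)(tF(y))$. Differentiating with respect to $t_j$ at $t=1$ gives $\bigl(x_j\partial_j(F^*)^{-1}g\bigr)(F(y))=\delta_j(g)(y)$. So the image of the differential $d\mu_1$ is spanned by the vectors
\begin{equation}\label{eq:vectors}
\sum_{k=1}^r\delta_j(x_k)(y)\,\partial_k,\qquad j=1,\dots,r.
\end{equation}
The derivations $\delta_j$ inherit two properties from $x_j\partial_j$.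
\begin{enumerate}
\item[(i)] $\delta_j(I(Z))\subset I(Z)$. Indeed, $x_j\partial_j$ multiplies $x^v$ by $v_j$, so it preserves $I(Z)$ by (C3), and $F^*I(Z)=I(Z)$ because $F(Z)=Z$.
\item[(ii)] $\delta_j$ preserves the $P$-degree. Indeed, every $h\in H$ has the form $F^{-1}h'F$ with $h'\in H$, so $h^*=F^*\circ h'^*\circ(F^*)^{-1}$. Since $h'^*$ commutes with $x_j\partial_j$, the map $h^*$ commutes with $\delta_j$. Hence $\delta_j$ preserves the weight spaces of $H$, which are the $P$-homogeneous components of $R$.
\end{enumerate}

\emph{Step 2: transversality.} We claim that $\delta_j(x_i)(y)\ne0$ for some $j$ and some $i\in J$. We write $\mathcal{T}_wY$ for the Zariski tangent space of $Y$ at $w$ and use this fact: an orbit $\Gamma w$ of an algebraic group $\Gamma$ acting on a variety is a smooth locally closed subvariety, and in characteristic zero the differential of the orbit map $\Gamma\to\Gamma w$ at the identity is onto $\mathcal{T}_w(\Gamma w)$.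

Let $\mathbb{T}$ act on $X$ through $t\mapsto\varphi^{-1}\bar t\varphi$. Since $\mathbb{T}\to T$ is onto, the orbit of $x$ is $Q=\varphi^{-1}(T\varphi(x))$, and $\dim Q=\dim T\varphi(x)$. The orbit map is $\pi\mu$, because $\pi F^{-1}tF(y)=\varphi^{-1}\bar t\varphi\,\pi(y)$. Therefore $\mathcal{T}_xQ=d\pi_y(\operatorname{im}d\mu_1)$ inside $\mathcal{T}_xX$. Suppose the claim fails. Then the vectors \eqref{eq:vectors} lie in the span of the $\partial_k$ with $k\notin J$. This span is $\mathcal{T}_y(\mathbb{T}y)$, since $\mathbb{T}y$ is open in the coordinate subspace $\{x_k=0\text{ for }k\in J\}$. As $\pi(\mathbb{T}y)\subset Tx$, we get $\mathcal{T}_xQ\subset d\pi_y(\mathcal{T}_y(\mathbb{T}y))\subset\mathcal{T}_x(Tx)$. Both orbits are smooth, so $\dim T\varphi(x)=\dim Q\le\dim Tx$, contrary to the hypothesis.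

\emph{Step 3: homogeneous components.} Fix $\delta=\delta_j$ and $i\in J$ as in Step 2. The derivation $\delta$ has no relation to $\mathbb{T}$, so we split it into components that are homogeneous for the $\mathbb{Z}^r$-grading of $R$. Write $\delta(x_k)=\sum_{v\in\mathbb{Z}^r}c_{k,v}\,x^{v+e_k}$, with finitely many nonzero coefficients and
\begin{equation}\label{eq:poly}
c_{k,v}=0\quad\text{unless }v+e_k\in\mathbb{Z}^r_{\ge0},
\end{equation}
and put $\delta^{(v)}=\sum_kc_{k,v}\,x^{v+e_k}\partial_k$, so that $\delta=\sum_v\delta^{(v)}$. Properties (i) and (ii) pass to the components. For a monomial $x^w\in I(Z)$, the element $\delta^{(v)}(x^w)$ is a scalar multiple of $x^{w+v}$, so it is the term of $\delta(x^w)$ of multidegree $w+v$. Since $\delta(x^w)\in I(Z)$ and $I(Z)$ is spanned by monomials, this term lies in $I(Z)$; hence $\delta^{(v)}(I(Z))\subset I(Z)$ for all $v$. By (ii), $c_{k,v}\ne0$ implies that $x^{v+e_k}$ and $x_k$ have the same $P$-degree, that is, $v\in M$.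

\emph{Step 4: a transversal component is a root.} Since $\delta(x_i)(y)\ne0$, there is $m\in\mathbb{Z}^r$ with $c_{i,m}\ne0$ and $y^{m+e_i}\ne0$. By Step 3, $m\in M$. The vector $u=m+e_i$ lies in $\mathbb{Z}^r_{\ge0}$, and $u_k=0$ for all $k\in J=z(y)$. In particular $u_i=0$, so $m_i=-1$; further, $m_k=u_k\ge0$ for $k\neq i$, and $m_k=0$ for $k\in J\setminus\{i\}$. For $k\ne i$ the $i$-th entry of $m+e_k$ is $-1$, so $c_{k,m}=0$ by \eqref{eq:poly}. Thus $\delta^{(m)}=c_{i,m}\,\xi_m$, and $\xi_m(I(Z))\subset I(Z)$ by Step 3. Parts (a) and (b) of Lemma~\ref{lem:root} give (R2). So $m$ is a Demazure root at $p_i$ adapted to $\sigma$, and the last assertion is Lemma~\ref{lem:root}(c).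
\end{proof}

The three properties of the lift have separate roles: $\pi F=\varphi\pi$ gives transversality and hence (R1) together with adaptedness, $F(Z)=Z$ gives (R2), and $FHF^{-1}=H$ places the degree $m$ in $M$, so that the action descends to $X$.

\section{Transitivity of $S(X)$}\label{sec:trans}

Adapted roots move every point into the open $T$-orbit. To move points inside that orbit we may not use $T$. Instead we take one root for each ray; upstairs these give $r$ vector fields, one in each coordinate direction.

\begin{proposition}\label{prop:trans}
Let $X$ be a non-degenerate toric variety such that for every nonzero $\sigma\in\Sigma$ there is a Demazure root adapted to $\sigma$. Then $S(X)$ acts transitively on $X$.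
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:root}(c), a point outside $O_0$ is moved by a root subgroup into a $T$-orbit of larger dimension. After at most $n$ steps it reaches $O_0$. It remains to show that $O_0$ lies in one $S(X)$-orbit.

For each $i$ the hypothesis for $\sigma=\rho_i$ gives a Demazure root at $p_i$; let $u^{(i)}$, $a^{(i)}$ and $\alpha^{(i)}$ be the corresponding exponent and actions on $\widehat X$ and $X$. Let $x\in O_0$ and write $x=\pi(y)$ with $y\in\mathbb{T}$. Consider
\[
\beta\colon\mathbb{K}^r\to\widehat X,\qquad\beta(s_1,\dots,s_r)=a^{(1)}_{s_1}\cdots a^{(r)}_{s_r}(y).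
\]
On the $i$-th coordinate axis $\beta$ equals $y+s_i\,y^{u^{(i)}}e_i$, so the Jacobian matrix of $\beta$ at $0$ is diagonal with entries $y^{u^{(i)}}\ne0$. The Jacobian determinant of $\beta$ is then a nonzero polynomial, so the components of $\beta$ are algebraically independent and $\beta$ is dominant. Since $\pi$ is surjective, $\pi\beta\colon\mathbb{K}^r\to X$ is dominant, and its image contains a dense open subset of $X$. Now $\pi\beta(s)=\alpha^{(1)}_{s_1}\cdots\alpha^{(r)}_{s_r}(x)\in S(X)x$. So the $S(X)$-orbit of each point of $O_0$ contains a dense open subset of the irreducible variety $X$. Any two such orbits meet, hence coincide.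
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:criterion}]
Let $X$ be non-degenerate. Suppose that $X$ is homogeneous, and let $0\ne\sigma\in\Sigma$ and $x\in O_\sigma$. There is $\varphi\in\operatorname{Aut}(X)$ with $\varphi(x)\in O_0$, and $\dim T\varphi(x)=n>\dim Tx$. By Proposition~\ref{prop:key} there is a Demazure root adapted to $\sigma$. So a homogeneous $X$ satisfies the criterion of Theorem~\ref{thm:criterion}. If $X$ satisfies the criterion, it is $S$-homogeneous by Proposition~\ref{prop:trans}. If $X$ is $S$-homogeneous, it is homogeneous. The three properties are therefore equivalent, which proves both theorems.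
\end{proof}

\section{Orbits of the automorphism group}\label{sec:orbits}

Put $G=T\cdot S(X)$. A $T$-stable subset of $X$ is a finite union of $T$-orbits, and its dimension, the dimension of its closure, is the largest of their dimensions.

\begin{lemma}\label{lem:group}
The set $\operatorname{Aut}(X)^0$ is a subgroup of $\operatorname{Aut}(X)$ containing $G$.
\end{lemma}

\begin{proof}
If $\Phi$ and $\Phi'$ are families over $B$ and $B'$, then $(b,b')\mapsto\Phi_b\Phi'_{b'}$ is a family over the irreducible variety $B\times B'$; so $\operatorname{Aut}(X)^0$ is closed under composition. For inverses, pull $\Phi$ back to the normalization of $B$, which surjects onto $B$, and assume that $B$ is normal. The morphism $(b,x)\mapsto(b,\Phi_b(x))$ is a bijection of the normal irreducible variety $B\times X$ onto itself. In characteristic zero a bijective morphism of irreducible varieties is birational, and by Zariski's main theorem a bijective birational morphism onto a normal variety is an isomorphism. So $(b,x)\mapsto\Phi_b^{-1}(x)$ is a morphism, and the inverses form a family. Finally, the actions $T\times X\to X$ and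 $\mathbb{G}_a\times X\to X$ are families containing the identity, so $T$ and all root subgroups lie in $\operatorname{Aut}(X)^0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:orbits}]
Let $\Gamma$ be a subgroup of $\operatorname{Aut}(X)$ containing $G$, let $W$ be a $\Gamma$-orbit, and let $d$ be the largest dimension of a $T$-orbit in $W$. We first prove:
\begin{equation}\label{eq:top}
\text{every $G$-orbit in $W$ contains a $T$-orbit of dimension $d$.}
\end{equation}
If $x\in W$ and $\dim Tx<d$, choose $\varphi\in\Gamma$ with $\dim T\varphi(x)=d$. By Proposition~\ref{prop:key} an element of $S(X)$ moves $x$ to a point $x'\in W$ with $\dim Tx'>\dim Tx$. Repeating this, we reach a point of $Gx$ whose $T$-orbit has dimension $d$.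

(3) Take $\Gamma=\operatorname{Aut}(X)$. The orbit $W$ is a union of $G$-orbits; they are finitely many, because each is a union of $T$-orbits, and each has dimension $d$ by \eqref{eq:top}.

(1) If $W\supset O_0$, then $d=n$, and $O_0$ is the only $T$-orbit of dimension $n$. By \eqref{eq:top} every $G$-orbit in $W$ contains $O_0$, so there is only one.

(2) Take $\Gamma=\operatorname{Aut}(X)^0$ and $W=\Gamma x_0$. By \eqref{eq:top} it suffices to show that $W$ contains only one $T$-orbit of dimension $d$, and for this we show that the closure of $W$ is irreducible. Choose points $w_1,\dots,w_l$, one in each $T$-orbit in $W$, and write $w_j=\varphi_j(x_0)$, where $\varphi_j$ and $\mathrm{id}$ belong to a family $\Phi^{(j)}$ over an irreducible variety $B_j$. All members of $\Phi^{(j)}$ lie in $\Gamma$. So the morphism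
\[
T\times B_1\times\dots\times B_l\to X,\qquad(t,b_1,\dots,b_l)\mapsto t\,\Phi^{(1)}_{b_1}\cdots\Phi^{(l)}_{b_l}(x_0),
\]
has image in $W$. The image is $T$-stable, and it contains $w_j$: take $\varphi_j$ in the $j$-th family and the identity in all other factors. So the image is $W$, and $\overline W$ is irreducible. Since $\overline W=\overline{Tw_1}\cup\dots\cup\overline{Tw_l}$, we have $\overline W=\overline{Tw_j}$ for some $j$. The other $T$-orbits in $W$ lie in $\overline{Tw_j}\setminus Tw_j$ and have smaller dimension.
\end{proof}

\begin{example}
In part (3) more than one $G$-orbit can occur. The cubic surface $\{w^3=xyz\}\subset\mathbb{P}^3$ is singular exactly at the three points where $w$ and two of $x,y,z$ vanish; as a hypersurface with isolated singularities it is normal. The torus $\{t_1t_2t_3=1\}$, scaling $x,y,z$, acts effectively with the open orbit $\{w\neq0\}$, and the surface is projective, hence non-degenerate. Permutations of $x,y,z$ make the three singular points one $\operatorname{Aut}(X)$-orbit. The groups $T$ and $\mathbb{G}_a$ are connected and preserve this finite set, so each of the three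 points is fixed by $G$.
\end{example}

\section{Torus factors}\label{sec:torus}

Let $X$ be an arbitrary toric variety. The sublattice $N_0=N\cap\operatorname{span}(p_1,\dots,p_r)$ is saturated, so $N=N_0\oplus N_1$ for some sublattice $N_1$. All cones of $\Sigma$ lie in $(N_0)_{\mathbb{Q}}$. Hence $T=T_0\times L$ and $X=X_0\times L$ equivariantly, where $T_0$ and $L$ are the tori with lattices of one-parameter subgroups $N_0$ and $N_1$, and $X_0$ is the toric variety of $\Sigma$ regarded as a fan in $(N_0)_{\mathbb{Q}}$. By Lemma~\ref{lem:units}, $X_0$ is non-degenerate.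

\begin{proof}[Proof of Theorem~\ref{thm:torus}]
Call two points of $X$ \emph{related} if every invertible regular function on $X$ takes the same value at them. Let $X\cong X_0\times L$ be any isomorphism of varieties with $X_0$ a non-degenerate toric variety and $L$ a torus, and let $q\colon X\to L$ be the projection. The product $X_0\times L$ is a toric variety whose ray generators span the $X_0$-factor of its lattice over $\mathbb{Q}$. By Lemma~\ref{lem:units} its invertible functions are the $c\,q^*\chi$ with $c\in\mathbb{K}^*$ and $\chi$ a character of $L$. Characters separate the points of $L$, so the fibers of $q$ are the classes of related points. They do not depend on the decomposition, so we may use the equivariant one constructed above.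

If $T\cdot S(X)$ is transitive, then $X$ is homogeneous. Conversely, let $X$ be homogeneous. Every automorphism of $X$ permutes the invertible functions, hence permutes the fibers of $q$. Given $x,x'\in X_0$, choose $\varphi\in\operatorname{Aut}(X)$ with $\varphi(x,1)=(x',1)$. Then $\varphi$ maps the fiber $q^{-1}(1)=X_0\times\{1\}$ onto itself and restricts to an automorphism of $X_0$ taking $x$ to $x'$. So $X_0$ is homogeneous, and $S(X_0)$ is transitive on $X_0$ by Theorem~\ref{thm:main}. A root subgroup of $X_0$, acting trivially on the factor $L$, is normalized by $T_0$ and centralized by $L$, so it is a root subgroup of $X$. Hence every fiber of $q$ lies in one $S(X)$-orbit. Since $L\subset T$ permutes the fibers transitively, $T\cdot S(X)$ is transitive on $X$. Finally, $S(X)$ fixes all invertible functions, as shown in Section~\ref{sec:intro}, so each $S(X)$-orbit lies in one fiber. The $S(X)$-orbits are therefore exactly the fibers of $q$.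
\end{proof}

\section{Classification by admissible triples}\label{sec:triples}

The passage from the vectors $p_i$ to the classes $a_i$ turns the search for $m\in M$ with (R1) at $p_i$ into the search for a monomial $x^u$ that does not involve $x_i$ and has the same degree as $x_i$. We first make this translation precise.

\begin{lemma}\label{lem:translate}
Let $X$ be a non-degenerate toric variety, $P=\mathbb{Z}^r/M$, let $a_k\in P$ be the class of $e_k$, and let $\Delta=\{\sigma(1):\sigma\in\Sigma\}$. Then $(\ast)$ holds for these data if and only if for every nonzero $\sigma\in\Sigma$ there is a Demazure root adapted to $\sigma$.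
\end{lemma}

\begin{proof}
Fix $0\neq\sigma\in\Sigma$, $J=\sigma(1)$ and $i\in J$, and let $u,m\in\mathbb{Z}^r$ be related by $u=m+e_i$. The equation $\sum_ku_ka_k=a_i$ says that $m\in M$. The conditions $u\in\mathbb{Z}^r_{\ge0}$ and $u_k=0$ for $k\in J$ say that $m_i=-1$, that $m_k\ge0$ for $k\ne i$, and that $m_k=0$ for $k\in J\setminus\{i\}$. Assume these conditions; we compare (R2) with the last requirement in $(\ast)$. Let $\tau\in\Sigma$ and $J'=\tau(1)$. If $i\in J'$, both requirements are empty: $m|_\tau\neq0$, and $J'\cup\{i\}=J'\in\Delta$. If $i\notin J'$, then $m_k=u_k$ for $k\in J'$, so $m|_\tau=0$ if and only if $J'\cap\operatorname{supp}u=\emptyset$. It remains to see that $\operatorname{cone}(\tau,p_i)\in\Sigma$ if and only if $J'\cup\{i\}\in\Delta$. If $\sigma'=\operatorname{cone}(\tau,p_i)\in\Sigma$, then $\sigma'(1)\supset J'\cup\{i\}$ by (T4), and equality holds because the rays of a cone are spanned by members of any generating set. If $J'\cup\{i\}=\sigma'(1)$ with $\sigma'\in\Sigma$, then $\sigma'$ is generated by the $p_k$ with $k\in J'\cup\{i\}$, so it equals $\operatorname{cone}(\tau,p_i)$.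
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:triples}]
\emph{The map is well defined.} Let $X$ be non-degenerate and homogeneous. The smooth locus of $X$ is non-empty and stable under $\operatorname{Aut}(X)$, so $X$ is smooth. By (T3), $\Delta=\{\sigma(1):\sigma\in\Sigma\}$ is a simplicial complex, and it contains $\emptyset$ and all $\{i\}$. By (T2), $\operatorname{Cl}(X)=\mathbb{Z}^r/M$ is generated by the classes $[D_i]$ of the $e_i$. By Theorem~\ref{thm:criterion} and Lemma~\ref{lem:translate} the triple is admissible. An equivalence $X\to X'$ maps orbits to orbits and torus-stable prime divisors to torus-stable prime divisors, and it induces an isomorphism of class groups. Since $\sigma(1)=\{i:O_\sigma\subset D_i\}$ by (T2), it carries the triple of $X$ to the triple of $X'$.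

\emph{The map is injective.} The triple of $X$ determines $M=\ker(\mathbb{Z}^r\to P)$, the lattice $N=\operatorname{Hom}(M,\mathbb{Z})$, the vector $p_i\in N$ as the $i$-th coordinate function on $M$, and the cones of $\Sigma$ as $\operatorname{cone}(p_j:j\in J)$ with $J\in\Delta$. So an equivalence of the triples of $X$ and $X'$ induces an isomorphism $N\to N'$ that maps $\Sigma$ onto $\Sigma'$, and $X$ and $X'$ are equivalent.

\emph{The map is surjective.} Let $(P,A,\Delta)$ be admissible. Let $M$ be the kernel of $\mathbb{Z}^r\to P$, $e_k\mapsto a_k$, let $N=\operatorname{Hom}(M,\mathbb{Z})$, let $p_k\in N$ be the $k$-th coordinate function on $M$, and put $\sigma_J=\operatorname{cone}(p_j:j\in J)$ for $J\in\Delta$. The $p_k$ span $N_{\mathbb{Q}}$, since no nonzero element of $M$ is killed by all of them. We must show that the $\sigma_J$ form a fan. For this we need elements of $M$, that is, relations among the $a_k$, with prescribed signs, and they come from the following consequence of $(\ast)$. For $J\in\Delta$ let $\Gamma_J\subset P$ be the monoid generated by the $a_k$ with $k\notin J$. Then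
\begin{equation}\label{eq:monoid}
a_1,\dots,a_r\in\Gamma_J\qquad\text{for every }J\in\Delta.
\end{equation}
We use induction on $|J|$; the case $J=\emptyset$ holds by definition. For $J\ne\emptyset$ take $i$ and $u$ as in $(\ast)$. Then $a_i=\sum_{k\notin J}u_ka_k\in\Gamma_J$. The monoid $\Gamma_{J\setminus\{i\}}$ is generated by $\Gamma_J$ and $a_i$, so it equals $\Gamma_J$, and it contains all $a_k$ by induction, as $J\setminus\{i\}\in\Delta$.

\emph{The cones are smooth.} Let $J\in\Delta$ and $b\in\mathbb{Z}^J$. By \eqref{eq:monoid} the $a_k$ with $k\notin J$ generate the group $P$, so $\sum_{j\in J}b_ja_j=\sum_{k\notin J}b'_ka_k$ with integers $b'_k$. The vector with entries $b_j$ on $J$ and $-b'_k$ outside $J$ lies in $M$. So the projection $M\to\mathbb{Z}^J$ is onto. It splits, and dualizing shows that the $p_j$, $j\in J$, are part of a basis of $N$. In particular each $p_j$ is primitive, $\sigma_J$ contains no line, and the faces of $\sigma_J$ are the $\sigma_{J'}$ with $J'\subset J$; all these $J'$ lie in $\Delta$.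

\emph{The cones meet along faces.} Let $J,J'\in\Delta$ and $w=a_1+\dots+a_r$. Rewriting each $a_j$, $j\in J$, by means of \eqref{eq:monoid}, we get $w=\sum_k\lambda_ka_k$ with $\lambda_k=0$ for $k\in J$ and integers $\lambda_k\ge1$ for $k\notin J$. The same procedure for $J'$ gives $w=\sum_k\lambda'_ka_k$ with $\lambda'_k=0$ on $J'$ and $\lambda'_k\ge1$ outside $J'$. Then $m=\lambda-\lambda'\in M$ satisfies $m_k<0$ on $J\setminus J'$, $m_k>0$ on $J'\setminus J$, and $m_k=0$ on $J\cap J'$. So $m\le0$ on $\sigma_J$ and $m\ge0$ on $\sigma_{J'}$, and $\sigma_J\cap m^\perp=\sigma_{J\cap J'}=\sigma_{J'}\cap m^\perp$. A point of $\sigma_J\cap\sigma_{J'}$ lies in $m^\perp$, hence in $\sigma_{J\cap J'}$. Thus $\sigma_J\cap\sigma_{J'}=\sigma_{J\cap J'}$ is a face of both cones.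

So $\Sigma=\{\sigma_J:J\in\Delta\}$ is a fan. For $i\ne j$ we have $\sigma_{\{i\}}\cap\sigma_{\{j\}}=0$, so $\Sigma$ has exactly $r$ rays, with primitive generators $p_1,\dots,p_r$, and $\sigma_J(1)=J$. Let $X$ be the toric variety of $\Sigma$; it is non-degenerate by Lemma~\ref{lem:units}. Since $A$ generates $P$, the map $e_k\mapsto a_k$ induces an isomorphism $\operatorname{Cl}(X)=\mathbb{Z}^r/M\to P$ taking $[D_k]$ to $a_k$, so the triple of $X$ is equivalent to $(P,A,\Delta)$. By Lemma~\ref{lem:translate} and Theorem~\ref{thm:criterion}, $X$ is homogeneous.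
\end{proof}

\begin{example}
The variety of an admissible triple is the quotient of $\widehat X=\{y\in\mathbb{K}^r:z(y)\in\Delta\}$ by $H=\operatorname{Hom}(P,\mathbb{K}^*)$.
\begin{enumerate}
\item[(a)] Let $P=0$ and let $\Delta$ consist of all subsets. Condition $(\ast)$ holds with $u=0$, and $X=\mathbb{K}^r$.
\item[(b)] Let $r\ge2$, $P=\mathbb{Z}$, $A=(1,\dots,1)$, and let $\Delta$ consist of all proper subsets. Given $J$, take any $i\in J$, any $k\notin J$ and $u=e_k$; if $k\notin J'$, then $k\notin J'\cup\{i\}$, so $J'\cup\{i\}$ is proper. Here $X=\mathbb{P}^{r-1}$.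
\item[(c)] Let $P=\mathbb{Z}/2\mathbb{Z}$, $A=(1,1)$ and $\Delta=\{\emptyset,\{1\},\{2\}\}$. For $J=\{1\}$ take $u=e_2$, and for $J=\{2\}$ take $u=e_1$. Here $H=\{\pm(1,1)\}$ and $X=(\mathbb{K}^2\setminus\{0\})/\{\pm1\}$. If $\{1,2\}$ is added to $\Delta$, then $J=\{1,2\}$ forces $u=0$ and $a_i=0$, so $(\ast)$ fails; this agrees with the fact that $\mathbb{K}^2/\{\pm1\}$ is singular at the image of the origin.
\end{enumerate}
\end{example}

\begin{thebibliography}{9}

\bibitem{Arz}
Ivan Arzhantsev, \emph{Gale duality and homogeneous toric varieties}, arXiv:1701.01985 (2017).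

\bibitem{Cox}
Cox, 1995.

\bibitem{CLS}
Cox, Little, Schenck, \emph{Toric Varieties}.

\end{thebibliography}
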